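# Free $\mathbb C^*$-quotients $U/\mathbb C^*$, $V/\mathbb C^*$ and quasi-free compactifications of $U\cup V$

## 1. Two free quotients inside one $\mathbb C^*$-variety

We work over $\mathbb C$. In plain words: a variety $X$ with a $\mathbb C^*$-action is covered by two invariant open pieces, each of which is a free $\mathbb C^*$-space over a smooth projective variety. Can we add points to $X$ and obtain a smooth projective $\mathbb C^*$-variety without creating any point whose stabilizer is a non-trivial finite group? The question is posed in Yi Hu, "Geometric Invariant Theory and Birational Geometry", arXiv:math/0502462 (2005).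

**Definition (the datum).** $X=U\cup V$ is an irreducible nonsingular quasi-projective variety with an algebraic $\mathbb C^*$-action. $U,V\subset X$ are non-empty invariant open subsets, $\mathbb C^*$ acts freely on each of them, and the geometric quotients $Y_U=U/\mathbb C^*$ and $Y_V=V/\mathbb C^*$ exist and are smooth projective varieties. We write $n=\dim Y_U=\dim Y_V$, so $\dim X=n+1$, and $\pi_U:U\to Y_U$, $\pi_V:V\to Y_V$. Since $X$ is irreducible, $U\cap V$ is dense. Its quotient $Y_0=(U\cap V)/\mathbb C^*$ is open in both $Y_U$ and $Y_V$, so $Y_U$ and $Y_V$ are birational.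

**Definition (quasi-free compactification).** A $\mathbb C^*$-action is *quasi-free* if every isotropy group is either $1$ or $\mathbb C^*$. A *smooth equivariant compactification* of $X$ is a smooth projective variety $W$ with an algebraic $\mathbb C^*$-action containing $X$ as a dense invariant open subset, with the given action on $X$.

For example, scaling one coordinate of $\mathbb P^1$ is quasi-free: $0,\infty$ are fixed and the rest is one free orbit. The action $\lambda[x:y:z]=[x:\lambda y:\lambda^2z]$ on $\mathbb P^2$ is not quasi-free, since $[1:0:1]$ has isotropy $\{\pm1\}$.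

At a fixed point $p$, the tangent space splits into eigenspaces of $\mathbb C^*$. Its *tangent weights* are the exponents. A local coordinate $f$ with $f(\lambda z)=\lambda^cf(z)$ corresponds to the tangent weight $c$. We use the following textbook facts.

* Sumihiro: a normal variety with a $\mathbb C^*$-action is covered by invariant affine open sets.
* Complete reducibility: rational representations of $\mathbb C^*$ are sums of eigenspaces, and equivariant surjections split.
* For a reductive group $G$ acting on a smooth $W$, the fixed locus $W^G$ is smooth with tangent space $(T_pW)^G$ at $p$.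
* Zariski's main theorem: a proper birational morphism to a normal variety has connected fibres, and is an isomorphism if it is bijective; a separated quasi-finite birational morphism to a normal variety is an open immersion.
* A rational map from a smooth variety to a projective one is defined outside codimension $2$. On a smooth surface it becomes a morphism after finitely many blow-ups of indeterminacy points.

**Lemma 1.** $\pi_U$ and $\pi_V$ are Zariski locally trivial principal $\mathbb C^*$-bundles.

*Proof.* Cover $U$ by invariant affine open sets $A$. Fibres of $\pi_U$ are orbits, so $A$ is the full preimage of $\pi_U(A)$. A geometric quotient carries the quotient topology, so $\pi_U(A)$ is open, and it equals $A/\!/\mathbb C^*$. The action on $A$ is free, so by Luna's slice theorem $A\to A/\!/\mathbb C^*$ is an étale locally trivial principal bundle. By Hilbert 90 it is Zariski locally trivial. The same holds for $V$. $\square$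

So locally $U$ has sections $a$, and any two of them differ by a nowhere vanishing function. We write $\lambda\cdot a$ for the action.

## 2. Dimension at most two: elementary transformations of a ruled surface

**Proposition 2.** If $\dim X\le2$, a smooth projective quasi-free equivariant compactification $W$ of $X$ exists.

If $n=0$, then $U$ is a single free orbit, and so is $V$. They meet, so $X=U=V=\mathbb C^*$ and $W=\mathbb P^1$ works. Now let $n=1$.

**Step 1: encode $X$ in a divisor.** The curves $Y_U,Y_V$ are smooth and projective and share the open set $Y_0$, so the identity of $Y_0$ extends to an isomorphism $Y_V\cong Y_U$. Call the curve $Y$. Thus $U,V$ are two principal bundles over $Y$, identified over $Y_0$. For local sections $a$ of $U$ and $b$ of $V$ near $z\in Y$ we have $b=h\cdot a$ over $Y_0$, with $h$ a rational function, regular and nowhere zero on $Y_0$. Changing $a,b$ multiplies $h$ by units, so $D=\operatorname{div}(h)=\sum k_z z$ is a well-defined divisor on $Y$, supported in $Y\setminus Y_0$.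

**Step 2: show $\operatorname{Supp}D=Y\setminus Y_0$.** Suppose $z\notin Y_0$ and $h$ is a unit at $z$. Then $b$ and $h\cdot a$ are two morphisms from a neighborhood of $z$ to $X$, and they agree on a punctured neighborhood. As $X$ is separated, $b(z)=h(z)\cdot a(z)\in U\cap V$. Then $z\in Y_0$, a contradiction.

**Step 3: shift a bundle by one point.** The aim is a blow-up that replaces a section $c$ by $e\cdot c$, where $e$ is a local coordinate at $z\in Y$. Suppose $W_1$ is a smooth projective quasi-free surface, $Z\subset W_1$ is a pointwise fixed curve, and $Z$ has an invariant open neighborhood $\mathcal B$ that is equivariantly a line bundle over $Y$ with zero section $Z$ and scaling weight $1$. Near $z$ take coordinates $(e,s)$ with $c=\{s=1\}$ and $\lambda(e,s)=(e,\lambda s)$. Blow up the point $z\in Z$. On the exceptional curve the action is $[v:s]\mapsto[v:\lambda s]$, so each isotropy group there is $1$ or $\mathbb C^*$; elsewhere isotropy is unchanged. The new surface is again smooth, projective and quasi-free. Remove from the blow-up of $\mathcal B$ the strict transform of the fibre $e=0$. What remains over a neighborhood of $z$ is the chart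 with coordinates $(e,\sigma)$, $s=e\sigma$, where $\lambda$ acts by $\sigma\mapsto\lambda\sigma$ and $\sigma=0$ is the strict transform of $Z$. This is again a line bundle over $Y$ of the same type. Its section $\{\sigma=1\}$ is $\{s=e\}$, that is, $e\cdot c$. So the step can be repeated.

If the scaling weight is $-1$, use the fibre coordinate $s'=s^{-1}$. The same computation gives the section $\{s'=e\}=\{s=e^{-1}\}$, that is, $e^{-1}\cdot c$.

**Step 4: build $W$.** Let $L$ be the line bundle with $U=L\setminus(\text{zero section})$, and $\bar L=\mathbb P(\mathcal O\oplus L)$ with zero section $Z_0$ and infinity section $Z_\infty$. It is smooth, projective and quasi-free. For each $z$ with $k_z>0$ perform Step 3 at $z$ exactly $k_z$ times along $Z_0$, starting with $\mathcal B=\bar L\setminus Z_\infty$. For each $z$ with $k_z<0$ perform it $|k_z|$ times along $Z_\infty$, starting with $\bar L\setminus Z_0$. The two kinds of blow-ups lie over disjoint sets and never touch $U$. The result $W$ contains $U$. It also contains principal bundles $\tilde V_+$ and $\tilde V_-$ over $Y$ (the final neighborhoods of the two sections, minus these sections). Writing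 $D=D^+-D^-$ with $D^\pm\ge0$ without common points, $\tilde V_+$ has local sections $h_+\cdot a$ and $\tilde V_-$ has local sections $h_-^{-1}\cdot a$, where $h_\pm$ is a local equation of $D^\pm$.

**Step 5: embed $X$.** Let $Y^{\pm}=Y\setminus\operatorname{Supp}D^{\mp}$. These open sets cover $Y$ and meet in $Y_0$, by Step 2. Over $Y^\pm$, the bundles $V$ and $\tilde V_\pm$ are both identified with $U|_{Y_0}$ over $Y_0$, and there their local sections agree up to units. So the identification extends to $V|_{Y^\pm}\cong\tilde V_\pm|_{Y^\pm}\subset W$. In $X$, all overlaps of the three sets $U$, $V|_{Y^+}$, $V|_{Y^-}$ equal $U\cap V=U|_{Y_0}$, and there the three open immersions agree. They glue to an equivariant morphism $j:X\to W$ that is a local isomorphism, birational, with fibres of at most three points. As $X$ is separated and $W$ is normal, $j$ is an open immersion by Zariski's main theorem. $\square$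

What changes when $n\ge2$? The birational map between $Y_V$ and $Y_U$ need not be an isomorphism, and the divisor $D$ must now cooperate with it.

## 3. One point blow-up works, a second one produces isotropy $\mu_2$

We first extend the definition of $D$.

**Lemma 3.** Suppose the birational map $f:Y_V\dashrightarrow Y_U$ given by the identity on $Y_0$ is a morphism. Then $f^{-1}(Y_0)=Y_0$, so $f$ is an isomorphism over $Y_0$, and every $f$-exceptional prime divisor is disjoint from $Y_0\subset Y_V$.

*Proof.* The inclusion $Y_0\subset f^{-1}(Y_0)$ is open. It is also a section of the separated morphism $f^{-1}(Y_0)\to Y_0$, hence closed. As $f^{-1}(Y_0)$ is irreducible, equality holds. On $Y_0$ the map $f$ is an isomorphism onto an open set and contracts nothing. $\square$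

**Definition (the divisor $D$).** Let $f:Y_V\to Y_U$ be a morphism as in Lemma 3. Near $z\in Y_V$ choose a section $b$ of $V$, and near $f(z)$ a section $a$ of $U$. Over $Y_0$ write $b=h\cdot(a\circ f)$. Then $h$ is a rational function, regular and nowhere zero on $Y_0$, and well defined up to units. So $D=\operatorname{div}(h)$ is a divisor on $Y_V$ with $\operatorname{Supp}D\subset Y_V\setminus Y_0$. Its multiplicity along a prime divisor $E$ is $k_E$.

**One blow-up.** Let $Y$ be a smooth projective variety of dimension $n\ge2$ and $a\in Y$ a point. Let $\mathbb C^*$ act on $Y\times\mathbb P^1$ by $\lambda(y,s)=(y,\lambda s)$. Put $W'=\mathrm{Bl}_{(a,0)}(Y\times\mathbb P^1)$, with exceptional divisor $P=\mathbb P(T_aY\oplus\mathbb C)$; the action lifts because $(a,0)$ is fixed. Let $U=Y\times\mathbb C^*\subset W'$. Let $V'\subset W'$ be the complement of $Y\times\infty$, of the strict transform of $Y\times0$, and of the strict transform of $a\times\mathbb P^1$. Let $Y'=\mathrm{Bl}_aY$ with exceptional divisor $E'$.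

We claim that $V'$ is a principal $\mathbb C^*$-bundle over $Y'$. Over $Y\setminus a$ it is $(Y\setminus a)\times\mathbb C^*$. Near $a$ take étale coordinates $y_1,\dots,y_n$ on a neighborhood $N$ where $a$ is their only common zero. A point of $\mathrm{Bl}_{(a,0)}(N\times\mathbb A^1_s)$ lies in none of the $y_i$-charts exactly when it is on the strict transform of $a\times\mathbb A^1$. The $y_i$-chart is given by
$$y_j=y_iu_j\ (j\ne i),\qquad s=y_i\sigma, \tag{1}$$
so it is ($i$-th chart of $\mathrm{Bl}_aN$)$\,\times\mathbb A^1_\sigma$. Here $\sigma=0$ is the strict transform of $Y\times 0$, and $\lambda$ acts by $\sigma\mapsto\lambda\sigma$. So over $N$, $V'$ is covered by the pieces ($i$-th chart)$\,\times\mathbb C^*_\sigma$, and their projections to $\mathrm{Bl}_aN$ agree. This proves the claim. The local section $\{\sigma=1\}$ is $s=y_i$. With $a_0(y)=(y,1)$, a section of $U$, it reads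
$$b'=y_i\cdot a_0,\qquad y_i\ \text{a local equation of }E'. \tag{2}$$
So for $U\cup V'$ we have $D=E'$. On $P$ the action is $[v:\sigma]\mapsto[v:\lambda\sigma]$, with isotropy $1$ or $\mathbb C^*$ only. Hence $W'$ is a quasi-free compactification of $U\cup V'$.

**A second blow-up by the same recipe.** Blowing up in succession points of the fixed divisor over $s=0$ multiplies sections by a local equation of each new exceptional divisor. Let $a'\in E'$, let $g:Y''=\mathrm{Bl}_{a'}Y'\to Y'$, let $E_1$ be the strict transform of $E'$ and $E_2$ the exceptional divisor of $g$. The recipe gives $D=g^*E'+E_2=E_1+2E_2$, and further blow-ups of divisors in the fixed divisor only add to this. The recipe cannot give $D=E_1+E_2$. Yet an $X$ with this $D$ exists.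

**The variety $X$ with $D=E_1+E_2$.** Write $a'=[v]$ and let $O=\{[v:\sigma]:\sigma\in\mathbb C^*\}\subset P\cap V'$ be the orbit over $a'$. Its closure $\bar O$ is a line in $P\cong\mathbb P^n$. The two added points $[v:0]$ and $[0:1]$ lie on the strict transforms of $Y\times0$ and $a\times\mathbb P^1$, so $\bar O\cap V'=O$. Also $\bar O$ is smooth, invariant, and disjoint from $U$. Let $W_0=\mathrm{Bl}_{\bar O}W'$, a smooth projective variety with $\mathbb C^*$-action. It contains $U$ as an open set. The preimage of $V'$ in $W_0$ is the open set
$$V=\mathrm{Bl}_OV'=V'\times_{Y'}Y'', \tag{3}$$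
because $V'\to Y'$ is flat, blowing up commutes with flat base change, and $O$ is the preimage of $a'$. So $V$ is a principal bundle over $Y''$. Put
$$X=U\cup V\subset W_0. \tag{4}$$
It is open in $W_0$, so it is smooth, irreducible and quasi-projective. The action is free on $U$ and on $V$, with smooth projective quotients $Y$ and $Y''$. Moreover $U\cap V=(Y\setminus a)\times\mathbb C^*$, so $Y_0=Y\setminus a$ and $f:Y''\to Y'\to Y$ is a morphism. Thus $X$ satisfies all hypotheses. By (2), the pulled back sections $g^*b'=(g^*y_i)\cdot (a_0\circ f)$ of $V$ give
$$D=g^*E'=E_1+E_2. \tag{5}$$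

**Where $W_0$ fails.** Near $[0:1]\in P$ the variety $W'$ has coordinates $s$ and $v_j=y_j/s$, of weights $1$ and $-1$ ($n$ times). Choose coordinates with $v=(1,0,\dots,0)$; then $\bar O=\{s=v_2=\dots=v_n=0\}$ here. In the chart $v_j=s\,w_j$ ($j\ge2$) of $W_0$, the coordinates $v_1,s,w_2,\dots,w_n$ have weights $-1,1,-2,\dots,-2$. On the $w_2$-axis, $-1\in\mathbb C^*$ acts trivially, so points with $w_2\ne0$ there have isotropy $\mu_2$. Hence $W_0$ is not quasi-free.

This defeats one compactification. To defeat all of them we need a quantity that is read off from $X$ and is bounded by the presence of a quasi-free $W$. To find it, consider curves in $Y''$ hitting $E_2$. In coordinates $y_1$ and $w_j'=y_j/y_1^2$, the curve $y_1=\tau$, $w'_j=\text{const}$ hits $E_2=\{y_1=0\}$ transversally. The orbit over it is parametrized by $(\tau,s=\lambda)$. In the chart of $W_0$ above it is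
$$v_1=\tau\lambda^{-1},\qquad s=\lambda,\qquad w_j=w_j'\,(\tau\lambda^{-1})^2 .$$
With $x=\tau\lambda^{-1}$, $y=\lambda$ this is a morphism from the surface $xy=\tau$ sending its fixed point to the fixed point with weights $-1,1,-2,\dots,-2$. Minus the sum of these weights is $2(n-1)$, which is also the multiplicity of $E_2$ in the relative canonical divisor $K_{Y''/Y}$. If only the weights $0,\pm1$ were allowed, could such a sum still be reached at a single fixed point?

## 4. Two integers attached to a test curve, and the three theorems

**Definition (test curve).** A *test curve* is a smooth irreducible affine curve $T$ with a point $0$ and morphisms $\alpha:T\to Y_U$, $\beta:T\to Y_V$ that on $T^*=T\setminus0$ land in $Y_0$ and agree there. We shrink $T$ around $0$ freely, finitely often, and fix an étale coordinate $t:T\to\mathbb A^1$ with $t^{-1}(0)=\{0\}$.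

By Lemma 1 we can lift $\alpha,\beta$ to $a:T\to U$ and $b:T\to V$. On $T^*$ both land in $U\cap V$, and $b=h\cdot a$ with $h$ regular and nowhere zero on $T^*$. So $h=t^k\cdot\text{unit}$ near $0$. Other lifts differ by units on $T$, so the integer $k=k(T)$ does not depend on the lifts. Absorbing the unit into $a$, we may assume
$$b(\tau)=t(\tau)^k\cdot a(\tau)\qquad(\tau\in T^*). \tag{6}$$
Let $\omega_U,\omega_V$ be generators of $\alpha^*K_{Y_U}$, $\beta^*K_{Y_V}$ near $0$. On $T^*$ they are sections of one line bundle, so for an integer $\delta=\delta(T)$
$$\omega_U=\text{unit}\cdot t^{\delta}\,\omega_V . \tag{7}$$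

For one point blow-up and $V'$ as in Section 3, take $\beta$ to be $y_1=\tau$, $u_j=0$. By (2), $b'=\tau\cdot a_0$, so $k=1$. Since $dy_1\wedge\dots\wedge dy_n=\pm y_1^{n-1}\,dy_1\wedge du_2\wedge\dots\wedge du_n$, we get $\delta=n-1$.

**Theorem A (obstruction).** If $X$ is an invariant open subset of a smooth projective variety $W$ with quasi-free $\mathbb C^*$-action, then $|\delta(T)|\le(n-1)\,|k(T)|$ for every test curve $T$.

**Theorem B (counterexample).** Let $Y$ be any smooth projective variety of dimension $n\ge2$. There is an $X=U\cup V$ as in Section 1, with $Y_U=Y$ and $Y_V$ obtained from $Y$ by two point blow-ups, for which no smooth projective quasi-free equivariant compactification exists.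

**Theorem C (criterion for point blow-ups; positive result for $n=1$).** Suppose the birational map $f:Y_V\dashrightarrow Y_U$ is a composition of point blow-ups (possibly an isomorphism). Assume every prime component of $D$ is smooth (automatic if $n=1$, or if $Y_V\setminus Y_0$ is the exceptional locus of $f$). Write $D=\sum k_EE$ and $K_{Y_V/Y_U}=\sum a(E)E$. Then a smooth projective quasi-free equivariant compactification of $X$ exists if and only if $(n-1)|k_E|\ge a(E)$ for every $f$-exceptional prime divisor $E$.

In particular, for $n=1$ a $W$ always exists. So the answer to the question is negative: counterexamples exist with $U/\mathbb C^*=Y$ for every smooth projective $Y$ of dimension $n\ge 2$. The smallest ones have $\dim X=3$, because of Proposition 2. The constant $n-1$ in Theorem A is optimal: the example just computed has $k=1$, $\delta=n-1$, and $W'$ is quasi-free. The negative answer uses only Theorems A and B.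

## 5. Theorem A: following an orbit as it breaks

Let $W$ be as in Theorem A. As $\tau\to0$, the closure of the orbit of $a(\tau)$ degenerates to a chain that starts along the orbit of $a(0)$ and ends along the orbit of $b(0)$. The plan is to parametrize this degeneration by an explicit surface with $k$ fixed points, to show that quasi-freeness makes the parametrization regular, and to count how the canonical bundle changes at each fixed point.

**Lemma 4.** All weights of $T_pW$, $p\in W^{\mathbb C^*}$, lie in $\{0,\pm1\}$.

*Proof.* Suppose there is a weight $c$ with $m=|c|\ge2$. The loci $W^{\mu_m}\supseteq W^{\mathbb C^*}$ are smooth with tangent spaces $(T_pW)^{\mu_m}\supsetneq(T_pW)^{\mathbb C^*}$ at $p$. So near $p$ the first has larger dimension, and some non-fixed point has isotropy containing $\mu_m$. This contradicts quasi-freeness. $\square$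

Let $n_\pm(p)$ be the multiplicity of the weight $\pm1$. As $\dim W=n+1$, we have $n_+(p)+n_-(p)\le n+1$.

**Step 1: reduce to $k>0$.** If $k=0$, then $a=b$ on $T^*$ by (6). As $X$ is separated, $a(0)=b(0)\in U\cap V$. So $\alpha(0)=\beta(0)\in Y_0$, the identification of canonical bundles extends over $0$, and $\delta=0$. Exchanging $U$ and $V$ changes $(k,\delta)$ to $(-k,-\delta)$. So we assume $k>0$.

**Step 2: build the surface $S$.** The model for one crossing is $\mathbb A^2$ with $\lambda(x,y)=(\lambda^{-1}x,\lambda y)$. The sets $\{y\ne0\}$ and $\{x\neq0\}$ are free with quotient $\mathbb A^1$, coordinate $t=xy$. The sections $a=(t,1)$ and $b=(1,t)$ satisfy $b=t\cdot a$, so passing the origin costs one power of $t$. We string $k$ such crossings together. For $0\le j\le k-1$ put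
$$S_j=\{(\tau,x_j,y_j)\in T\times\mathbb A^2:\ x_jy_j=t(\tau)\},$$
with $\mathbb C^*$ acting with weight $-1$ on $x_j$ and $+1$ on $y_j$. Identify the part over $T^*$ with $T^*\times\mathbb C^*\ni(\tau,\lambda)$ by
$$x_j=t^{j+1}\lambda^{-1},\qquad y_j=t^{-j}\lambda. \tag{8}$$
Glue $S_j$ to $S_{j+1}$ along $\{x_j\ne0\}=\{y_{j+1}\ne0\}$ by $y_{j+1}=x_j^{-1}$, which is consistent with (8); both sets are $T\times\mathbb C^*$. The result $S$ is the base change along the étale map $t$ of the smooth toric surface whose fan has rays $(1,0),(1,1),\dots,(1,k)$ and cones spanned by consecutive rays: the exponents $(j+1,-1)$ and $(-j,1)$ of $x_j,y_j$ form the basis dual to $(1,j),(1,j+1)$. So $S$ is a smooth separated surface. It is irreducible since $T^*\times\mathbb C^*$ is dense. Its fixed points are $q_j=\{\tau=0,\ x_j=y_j=0\}$. The fibre over $0$ consists of the $q_j$ and free orbits $O_0,\dots,O_k$, where in $S_j$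
$$O_j=\{x_j=0,\ y_j\ne0\},\qquad O_{j+1}=\{y_j=0,\ x_j\ne0\}.$$

Define the equivariant rational map $\Phi:S\dashrightarrow W$ by $\Phi(\tau,\lambda)=\lambda\cdot a(\tau)$. It is regular over $T^*$. On $S_0\cap\{y_0\ne0\}=T\times\mathbb C^*_\lambda$ it is $\lambda\cdot a(\tau)$, also at $\tau=0$. On $S_{k-1}\cap\{x_{k-1}\ne0\}=T\times\mathbb C^*_\mu$, with $\mu=x_{k-1}^{-1}=t^{-k}\lambda$, it is $\mu\cdot b(\tau)$ by (6). So $\Phi$ is regular on these sets too, and it is non-constant on $O_0$ and on $O_k$, which map to free orbits.

**Lemma 5 (shrinking).** After shrinking $T$ around $0$, any given invariant open neighborhood of $q_j$ in $S_j$ is all of $S_j$.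

*Proof.* We have
$$\mathcal O(S_j)=\bigoplus_{m\ge0}\mathcal O(T)\,y_j^m\ \oplus\ \bigoplus_{m>0}\mathcal O(T)\,x_j^m, \tag{9}$$
with invariant ring $\mathcal O(T)$. So $S_j\to T$ is the good quotient, and images of closed invariant sets are closed. Every non-empty closed invariant subset of the fibre $\{x_jy_j=0\}$ over $0$ contains $q_j$. So the complement of the given neighborhood has closed image in $T$ not containing $0$. Remove this image from $T$. $\square$

**Step 3: make $\Phi$ regular.** The key is that any blow-up needed to resolve $\Phi$ creates finite isotropy, which $W$ does not have.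

**Lemma 6.** $\Phi$ extends to an equivariant morphism $S\to W$.

*Proof.* It is enough to extend $\Phi$ on each $S_j$; the extensions agree on a dense open set and $W$ is separated. The map $\Phi$ is undefined at finitely many points of $S_j$. By equivariance this set is invariant, and $\mathbb C^*$ is connected, so it consists of fixed points and is contained in $\{q_j\}$. By elimination of indeterminacy, finitely many successive blow-ups of indeterminacy points give $\sigma:S'\to S_j$ and a morphism $\Phi':S'\to W$ extending $\Phi$. At each stage the indeterminacy set is finite and invariant, so only fixed points are blown up. Hence the action lifts, and $\Phi'$ is equivariant.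

At $q_j$ the tangent weights are $(-1,1)$. Blow up a fixed point with tangent weights $(-c,d)$, $c,d\ge1$. On the exceptional curve the action is $[u:v]\mapsto[\lambda^{-c}u:\lambda^dv]=[u:\lambda^{c+d}v]$. So this curve consists of two fixed points and one orbit with isotropy $\mu_{c+d}$. At $[1:0]$ the tautological line has weight $-c$ and the tangent line of the curve has weight $d-(-c)$, so the tangent weights there are $(-c,c+d)$. At $[0:1]$ they are likewise $(-c-d,d)$. Both pairs have the form $(-c',d')$ with $c',d'\ge1$, and strict transforms of earlier exceptional curves keep their orbit. By induction every $\sigma$-exceptional curve consists of two fixed points and one orbit with finite isotropy of order at least $2$.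

By equivariance $\Phi'$ sends the points of that orbit to points with non-trivial isotropy. By quasi-freeness these are fixed points, so $\Phi'$ is constant on the orbit and on its closure, the exceptional curve. The fibres of $\sigma$ are connected, so $\Phi'$ is constant on each of them.

Let $\Gamma\subset S_j\times W$ be the image of $(\sigma,\Phi')$. It is closed because $\sigma$ is proper. The projection $\Gamma\to S_j$ is proper, birational and bijective, and $S_j$ is normal. By Zariski's main theorem it is an isomorphism. The second projection gives the extension, which is equivariant because it is so on a dense open set. $\square$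

Put $p_j=\Phi(q_j)\in W^{\mathbb C^*}$.

**Step 4: both signs occur at every $p_j$.** This is what turns $n+1$ into $n-1$.

**Lemma 7.** $n_+(p_j)\ge1$ and $n_-(p_j)\ge1$ for $0\le j\le k-1$.

*Proof.* First suppose $\Phi$ is non-constant on $O_j$ with $0\le j\le k-1$; we show $n_+(p_j)\ge1$. Let $A$ be an invariant affine neighborhood of $p_j$. By complete reducibility, applied to the maximal ideal of $p_j$ and its quotient, the cotangent space, there are $f_1,\dots,f_{n+1}\in\mathcal O(A)$ vanishing at $p_j$, forming local parameters there, with $f_i(\lambda z)=\lambda^{c_i}f_i(z)$, where the $c_i\in\{0,\pm1\}$ are the tangent weights. The set $\Phi^{-1}(A)\cap S_j$ is an invariant open neighborhood of $q_j$, so by Lemma 5 we may assume $\Phi(S_j)\subset A$. By (9), $\Phi^*f_i$ equals $h_iy_j$, $h_i$ or $h_ix_j$ with $h_i\in\mathcal O(T)$, according to $c_i=1,0,-1$.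

If no $c_i$ is $1$, then all $\Phi^*f_i$ vanish on $\{x_j=0\}$. Indeed $\tau=0$ there, and for $c_i=0$ we have $h_i(0)=f_i(p_j)=0$. So $\Phi$ maps the connected curve $\{x_j=0\}\cong\mathbb A^1$, which contains $q_j$ and $O_j$, into $\{f_1=\dots=f_{n+1}=0\}$. The point $p_j$ is isolated in this set, so $\Phi$ is constant on the curve, a contradiction. Symmetrically, with $\{y_j=0\}$, if $\Phi$ is non-constant on $O_{j+1}$ then $n_-(p_j)\ge1$.

Now let $0=j_0<j_1<\dots<j_r=k$ be the indices with $\Phi|_{O_j}$ non-constant; we saw that $0$ and $k$ are among them. For $j_i<j<j_{i+1}$ the closure of $O_j$ contains $q_{j-1}$ and $q_j$, and $\Phi$ contracts it, so $p_{j-1}=p_j$. Hence $p_{j_i}=p_{j_i+1}=\dots=p_{j_{i+1}-1}$. The orbit $O_{j_i}$ shows that this common point has $n_+\ge1$ (use $p_{j_i}$). The orbit $O_{j_{i+1}}$ shows that it has $n_-\ge1$ (use $p_{j_{i+1}-1}$). These blocks cover all indices $0,\dots,k-1$. $\square$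

**Step 5: compute $\delta$ at the fixed points.**

**Lemma 8.** $\delta=\sum_{j=0}^{k-1}w_j$, where $w_j=n_-(p_j)-n_+(p_j)$.

*Proof.* Let $M=K_W$ with its natural linearization, that is, the lift of the action to maps $M_z\to M_{\lambda z}$ by transport of forms. It acts on $M_{p_j}=\det T^*_{p_j}W$ with weight minus the sum of the tangent weights, which is $w_j$.

We first express $\delta$ through $M$. On $U$ the fundamental vector field $\xi$ of the action is invariant and nowhere zero, and $0\to\mathcal O\xi\to T_U\to\pi_U^*T_{Y_U}\to0$ is equivariant, with the trivial linearization on $\mathcal O\xi$. Contraction with $\xi$ gives an equivariant isomorphism $M|_U=\pi_U^*K_{Y_U}$. The same holds on $V$, and on $U\cap V$ both identifications are the one with the pull-back of $K_{Y_0}$. Thus $\alpha^*K_{Y_U}=a^*M$ and $\beta^*K_{Y_V}=b^*M$. On a pull-back from the quotient, $\lambda$ acts as the identity $(K_{Y_0})_{\pi(z)}\to(K_{Y_0})_{\pi(\lambda z)}$. So by (6), over $T^*$ the identification $\alpha^*K_{Y_U}=\beta^*K_{Y_V}$ is the isomorphism $M_{a(\tau)}\to M_{b(\tau)}$ given by the action of $t(\tau)^k$.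

We now factor this action through the $k$ charts. Since $S_j$ is affine, evaluation at $q_j$ is a surjection $H^0(S_j,\Phi^*M)\to M_{p_j}$, and it is equivariant. By complete reducibility there is a section $s$ with $s(q_j)\ne0$ and
$$\lambda(s(z))=\lambda^{w_j}s(\lambda z).$$
The locus where $s\neq0$ is an invariant open neighborhood of $q_j$, so by Lemma 5 we may assume that $s$ is nowhere zero on $S_j$. For $0\le j\le k$ let $a_j:T\to S$ extend $\tau\mapsto(\tau,\lambda=t^j)$. By (8), in $S_j$ the curve $a_j$ is $(x_j,y_j)=(t,1)$ and $a_{j+1}$ is $(x_j,y_j)=(1,t)$. So $s\circ a_j$ and $s\circ a_{j+1}$ generate $a_j^*\Phi^*M$ and $a_{j+1}^*\Phi^*M$. On $T^*$ we have $a_{j+1}=t\cdot a_j$, and the action of $t$ takes $s(a_j)$ to $t^{w_j}s(a_{j+1})$. Hence it takes any generator of $a_j^*\Phi^*M$ to $\text{unit}\cdot t^{w_j}$ times any generator of $a_{j+1}^*\Phi^*M$. Since $\Phi\circ a_0=a$ and $\Phi\circ a_k=b$, composing over $j=0,\dots,k-1$ gives $\omega_U=\text{unit}\cdot t^{\sum w_j}\omega_V$. Compare with (7). $\square$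

**Step 6: conclude.** For every $j$, Lemma 7 and $n_++n_-\le n+1$ give
$$|w_j|=n_+(p_j)+n_-(p_j)-2\min(n_+(p_j),n_-(p_j))\le(n+1)-2=n-1 .$$
By Lemma 8, $|\delta|\le(n-1)k$. This proves Theorem A. $\blacksquare$

## 6. The bound on exceptional multiplicities, and Theorem B

**Corollary 9.** Assume $W$ as in Theorem A exists and the birational map $f:Y_V\to Y_U$ is a morphism. Let $E\subset Y_V$ be an $f$-exceptional prime divisor, $a(E)$ its multiplicity in $K_{Y_V/Y_U}$, and $k_E$ its multiplicity in $D$. Then $a(E)\le(n-1)|k_E|$.

*Proof.* By Lemma 3, $E$ and all other exceptional divisors are disjoint from $Y_0$, and $\operatorname{Supp}D\subset Y_V\setminus Y_0$. So $E$ is a component of $Y_V\setminus Y_0$. Choose a general $z\in E$, so that $E$ is smooth at $z$ and no other component of $Y_V\setminus Y_0$ passes through $z$. Take local coordinates $e_1,\dots,e_n$ at $z$ with $E=\{e_1=0\}$, and let $T$ be the curve $e_2=\dots=e_n=0$ near $z$, with coordinate $t=e_1|_T$. After shrinking, $T\setminus z\subset Y_0$. Let $\beta$ be the inclusion and $\alpha=f\circ\beta$. This is a test curve.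

Near $z$ we have $h=e_1^{k_E}\cdot\text{unit}$. With the lifts $b\circ\beta$ and $a\circ f\circ\beta$ this gives $k=k_E$. Near $z$, $f^*K_{Y_U}=K_{Y_V}(-a(E)E)$, that is, a generator of $f^*K_{Y_U}$ is $e_1^{a(E)}\cdot\text{unit}$ times a generator of $K_{Y_V}$. So $\delta=a(E)$. Apply Theorem A. $\square$

**Proof of Theorem B.** Take $X$ from (4). By (5), $k_{E_2}=1$. A point blow-up in dimension $n$ adds $n-1$ times its exceptional divisor to the canonical class, so
$$K_{Y''/Y}=g^*\bigl((n-1)E'\bigr)+(n-1)E_2=(n-1)E_1+2(n-1)E_2 .$$
Hence $a(E_2)=2(n-1)>(n-1)\cdot1=(n-1)|k_{E_2}|$, because $n\ge2$. By Corollary 9, $X$ is not an invariant open subset of any smooth projective quasi-free $\mathbb C^*$-variety. $\blacksquare$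

Here $k=1$, so the surface $S$ is the single chart $xy=t$ with one fixed point. A quasi-free $W$ would need $n_--n_+=2(n-1)$ at one fixed point with $n_\pm\ge1$ and $n_++n_-\le n+1$, which is impossible. The variety $W_0$ reaches $2(n-1)$ only by using the weight $-2$.

## 7. Theorem C: the ruled-surface construction over point blow-ups

Necessity is Corollary 9. For the parenthetical statement in the theorem: if $n=1$ the components of $D$ are points. If $Y_V\setminus Y_0$ is the exceptional locus, they are exceptional divisors, which arise from projective spaces by blowing up points, hence are smooth. For $n=1$, $f$ is an isomorphism and the condition is vacuous. For $n=0$ we have $W=\mathbb P^1$ as in Section 2. It remains to prove sufficiency for $n\ge1$.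

**Step 1: the positive and negative parts of $D$ do not meet.** On a curve this was automatic. In general it comes from separatedness.

**Lemma 10.** $\operatorname{Supp}D=Y_V\setminus Y_0$, and $D=D^+-D^-$ with $D^\pm\ge0$ of disjoint supports.

*Proof.* We know $\operatorname{Supp}D\subset Y_V\setminus Y_0$. Let $z\in Y_V\setminus Y_0$, with $a,b,h$ as in the definition of $D$, near $f(z)$ and $z$. We first claim that there is no morphism $\beta:T\to Y_V$ from a smooth pointed curve such that
$$\beta(0)=z,\quad \beta(T^*)\subset Y_0,\quad h\circ\beta\ \text{extends to a unit at }0. \tag{10}$$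
Otherwise $b\circ\beta$ and $(h\circ\beta)\cdot(a\circ f\circ\beta)$ are maps $T\to X$ near $0$ agreeing on $T^*$. As $X$ is separated they agree at $0$. So $b(z)\in U\cap V$ and $z\in Y_0$, a contradiction.

Hence $h$ is not a unit at $z$: otherwise an irreducible curve through $z$ meeting $Y_0$, normalized and shrunk, would satisfy (10). So $z\in\operatorname{Supp}D$.

Finally suppose $z\in\operatorname{Supp}D^+\cap\operatorname{Supp}D^-$. Let $\Gamma$ be the closure of the graph of $h$ in $N\times\mathbb P^1$, with $N$ an irreducible neighborhood of $z$. The projection $\Gamma\to N$ is proper and birational and $N$ is normal, so the fibre over $z$ is connected. It contains $0$ and $\infty$, as limits of general points of $D^+$ and $D^-$, where $h$ has the values $0$ and $\infty$. So the fibre is all of $\mathbb P^1$. The part of $\Gamma$ over $Y_V\setminus Y_0$ is a proper closed subset of the irreducible $\Gamma$. Take a curve in $\Gamma$ through $(z,1)$ not contained in this part, and normalize it. On it, $h$ is the $\mathbb P^1$-coordinate, with value $1$ at the chosen point. After shrinking we get $\beta$ as in (10), a contradiction. $\square$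

**Step 2: separate the blow-ups by sign and compare $D$ with them.** Let $B\subset Y_U$ be the finite set of points over which $f$ is not an isomorphism; $f$ is a composition of blow-ups of points lying over $B$ (and $B=\emptyset$ if $n=1$). For $p\in B$ we have $p\notin Y_0$ by Lemma 3. So $f^{-1}(p)$, which is connected, lies in $Y_V\setminus Y_0=\operatorname{Supp}D$, hence in exactly one of $\operatorname{Supp}D^+$, $\operatorname{Supp}D^-$. Accordingly $B=B_+\sqcup B_-$. Let $f_\pm:\tilde Y_\pm\to Y_U$ be the composition of only those blow-ups with centres over $B_\pm$. Over $Y_U\setminus B_\mp$, $\tilde Y_\pm$ coincides with $Y_V$. Since $f^{-1}(B_\mp)\subset\operatorname{Supp}D^\mp$, the set $\operatorname{Supp}D^\pm$ is disjoint from $f^{-1}(B_\mp)$. It is complete, so it remains closed when regarded in $\tilde Y_\pm$. Thus $D^\pm$ is a divisor on $\tilde Y_\pm$ with smooth components.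

Let $R_\pm=\sum_iE_i^*$ be the sum of the total transforms on $\tilde Y_\pm$ of the exceptional divisors of the successive blow-ups ($R_\pm=0$ if $n=1$). Then $K_{\tilde Y_\pm/Y_U}=(n-1)R_\pm$. For $n\ge2$, an exceptional $E$ over $B_\pm$ has multiplicity $a(E)/(n-1)$ in $R_\pm$ and $|k_E|$ in $D^\pm$. So the hypothesis $(n-1)|k_E|\ge a(E)$ says that $|k_E|$ is at least the multiplicity of $E$ in $R_\pm$. In all cases
$$G_\pm:=D^\pm-R_\pm\ge0, \tag{11}$$
and the components of $G_\pm$ are components of $D^\pm$, hence smooth.

**Step 3: the elementary step in any dimension.** This generalizes Step 3 of Section 2.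

**Lemma 11.** Let $W_1$ be a smooth projective quasi-free $\mathbb C^*$-variety, $Z\subset W_1$ a smooth pointwise fixed divisor, and $\rho:\mathcal B\to Z$ an invariant open neighborhood of $Z$ that is equivariantly the total space of a line bundle with zero section $Z$ and scaling weight $1$. Let $C\subsetneq Z$ be a smooth closed subvariety, $W_2=\mathrm{Bl}_CW_1$, and $\tilde Z=\mathrm{Bl}_CZ$ the strict transform of $Z$, with exceptional divisor $E$ (if $C$ is a divisor in $Z$, then $\tilde Z=Z$ and $E=C$). Let $\tilde{\mathcal B}$ be $\mathrm{Bl}_C\mathcal B$ minus the strict transform of $\rho^{-1}(C)$. Then $(W_2,\tilde Z,\tilde{\mathcal B})$ is again of the same type, and $\tilde{\mathcal B}$ has local sections $h_E$ times the (pulled back) local sections of $\mathcal B$, with $h_E$ a local equation of $E$. If the scaling weight is $-1$, the same holds with $h_E^{-1}$, where sections are multiplied through the $\mathbb C^*$-action.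

*Proof.* $W_2$ is smooth and projective. Off the exceptional divisor isotropy groups are unchanged. The exceptional divisor is $\mathbb P(N_{C/Z}\oplus N_{Z/W_1}|_C)$ over the pointwise fixed $C$, with weights $0$ and $1$. Under $\lambda[v:s]=[v:\lambda s]$ each point has isotropy $1$ or $\mathbb C^*$. So $W_2$ is quasi-free.

Take local coordinates $z$ on $Z$ and a fibre coordinate $s$ with $C=\{z_1=\dots=z_r=s=0\}$ and $\rho^{-1}(C)=\{z_1=\dots=z_r=0\}$. The points of $\mathrm{Bl}_C\mathcal B$ outside all $z_i$-charts form the strict transform of $\rho^{-1}(C)$. So $\tilde{\mathcal B}$, which is open and invariant in $W_2$, is covered by the charts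
$$z_j=z_iu_j\quad(j\le r,\ j\ne i),\qquad s=z_i\sigma,$$
each being ($i$-th chart of $\mathrm{Bl}_CZ$)$\,\times\mathbb A^1_\sigma$. On overlaps the coordinates $\sigma=s/z_i$ differ by nowhere zero functions on $\tilde Z$. So $\tilde{\mathcal B}$ is a line bundle over $\tilde Z$ with scaling weight $1$ and zero section $\sigma=0$, which is $\tilde Z$. Its section $\{\sigma=1\}$ is $s=z_i$, that is, $h_E=z_i$ times $\{s=1\}$. For weight $-1$ invert the action: the section $s=z_i$ is obtained from $s=1$ by the action of $z_i^{-1}$. $\square$

**Step 4: build $W$.** Let $U=L\setminus(\text{zero section})$ and $\bar L=\mathbb P(\mathcal O\oplus L)$ over $Y_U$, with zero section $Z_0$ and infinity section $Z_\infty$. It is smooth, projective and quasi-free. Starting from $Z_0$ and $\mathcal B=\bar L\setminus Z_\infty$, apply Lemma 11 along $Z_0$ and its strict transforms. First blow up the points of $f_+$ in order, so that $Z_0$ becomes $\tilde Y_+$. Then blow up the components of $G_+$ in $Z_0=\tilde Y_+$, each as often as its multiplicity; these blow-ups do not change $Z_0$, so the components stay smooth in it. Do the same along $Z_\infty$, starting from $\bar L\setminus Z_0$,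 with $f_-$ and $G_-$. All centres lie over $Z_0$ or over $Z_\infty$ respectively, so the two sets of modifications do not interfere, and $U$ is never touched.

The resulting $W$ is smooth, projective, quasi-free and contains $U$. It contains the principal bundle $\tilde V_+$ over $\tilde Y_+$, the final $\tilde{\mathcal B}$ minus its zero section. A section multiplied by an equation of the $i$-th exceptional divisor is pulled back in the later steps, so that divisor contributes its total transform $E_i^*$. Thus $\tilde V_+$ has local sections $h_+\cdot a$, with $h_+$ a local equation of $R_++G_+=D^+$ and $a$ a pulled back local section of $U$. Similarly $W$ contains a principal bundle $\tilde V_-$ over $\tilde Y_-$ with local sections $h_-^{-1}\cdot a$, where $h_-$ is a local equation of $D^-$. Over $Y_0$, $\tilde V_\pm$ is $U|_{Y_0}\subset W$, because the centres do not meet the part over $Y_0$.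

**Step 5: embed $X$ in $W$.** Let $Y_V^\pm=Y_V\setminus\operatorname{Supp}D^\mp$. It is contained in $Y_V\setminus f^{-1}(B_\mp)$, so it is an open subset of $\tilde Y_\pm$ as well. By Lemma 10, $Y_V^+\cup Y_V^-=Y_V$ and $Y_V^+\cap Y_V^-=Y_0$. Over $Y_V^\pm$, the bundles $V$ and $\tilde V_\pm$ are both identified with $U|_{Y_0}$ over $Y_0$. The local sections $b=h\cdot(a\circ f)$ of $V$ and those of $\tilde V_\pm$ agree there up to units, since $D=\pm D^\pm$ on $Y_V^\pm$. So the identification over $Y_0$ extends, uniquely, to an isomorphism $V|_{Y_V^\pm}\cong\tilde V_\pm|_{Y_V^\pm}\subset W$. These two open immersions and $U\subset W$ agree on overlaps, since all overlaps in $X$ equal $U\cap V=U|_{Y_0}$. They glue to an equivariant morphism $j:X\to W$ that is a local isomorphism and birational. Its fibres have at most three points, so it is quasi-finite; it is separated, and $W$ is normal. By Zariski's main theorem $j$ is an open immersion. Its image is invariant, and dense because $W$ is irreducible. This proves Theorem C. $\blacksquare$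

**Example (one point blow-up, $D=E$).** Here $a(E)=n-1=(n-1)\cdot1$, so $W$ exists and Theorem A holds with equality for a curve transversal to $E$. This is the variety $W'$ of Section 3.

**Example (the double blow-up).** Let $n\ge2$ and let $Y''\to Y$ be as in Section 3, with $U\cap V$ lying over $Y''\setminus(E_1\cup E_2)$ and $D=k_1E_1+k_2E_2$. By Lemma 10, $k_1,k_2$ are non-zero, and they have the same sign because $E_1\cap E_2\ne\emptyset$. The components $E_1,E_2$ are smooth, $a(E_1)=n-1$ and $a(E_2)=2(n-1)$. The condition at $E_1$ always holds, so by Theorem C a $W$ exists if and only if $|k_2|\ge2$. Theorem B is the case $k_1=k_2=1$.
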